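# Commutators with two randomly rotated self-adjoint matrices

## 1. Norms, commutators, Haar unitaries and spectral measures

Let $\mathbb M_n$ be the complex $n\times n$ matrices and $\mathbb U(n)$ the unitary group. For $X\in\mathbb M_n$ put $\operatorname{Re}X=\frac12(X+X^*)$ and $\operatorname{Im}X=\frac1{2i}(X-X^*)$. Both are self-adjoint and $X=\operatorname{Re}X+i\operatorname{Im}X$. For instance, if $U$ is a diagonal unitary with entries $e^{i\theta_j}$, then $\operatorname{Re}U$ is diagonal with entries $\cos\theta_j$ and $\operatorname{Im}U$ is diagonal with entries $\sin\theta_j$.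

**Definition (three norms).** $\|B\|$ is the operator norm, $\|B\|_1$ the trace norm (the sum of the singular values), and $\|B\|_2=(\operatorname{Tr}B^*B)^{1/2}$ the Hilbert–Schmidt norm.

We use freely that $\|XBY\|_2\le\|X\|\|B\|_2\|Y\|$, $|\operatorname{Tr}(XY)|\le\|X\|_1\|Y\|$, $|\operatorname{Tr}(XY)|\le\|X\|_2\|Y\|_2$, $\|B\|\le\|B\|_2$, $\|B\|_1\le\sqrt{\operatorname{rank}B}\,\|B\|_2$ and $\|B\|_1\le\operatorname{rank}B\cdot\|B\|$. Example: a projection $e$ of rank $m$ has $\|e\|=1$, $\|e\|_1=m$, $\|e\|_2=\sqrt m$. So $e/\sqrt m$ has Hilbert–Schmidt norm $1$ and operator norm $1/\sqrt m$. A matrix of high rank can have Hilbert–Schmidt norm $1$ and yet be tiny in operator norm. This will matter a great deal.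

**Definition (commutator).** $[A,B]=AB-BA$. If $A=S\operatorname{diag}(x_j)S^*$ with $S$ unitary and $(b_{ij})$ are the entries of $S^*BS$, then $S^*[A,B]S$ has entries $(x_i-x_j)b_{ij}$, so
$$\|[A,B]\|_2^2=\sum_{i,j}|x_i-x_j|^2|b_{ij}|^2.\tag{1}$$
Here the $x_j$ may be complex, so (1) covers normal $A$. Example: for $A=\operatorname{diag}(0,1)$ and $B=\begin{pmatrix}a&b\\ \bar b&d\end{pmatrix}$ we get $\|[A,B]\|_2^2=2|b|^2$. The commutator sees the off-diagonal entries and is blind to the diagonal ones.

**Definition (Haar random unitary, w.h.p.).** A Haar random unitary is distributed by the Haar probability measure on $\mathbb U(n)$, the unique law invariant under left and right multiplication by fixed unitaries. "W.h.p." means with probability tending to $1$ as $n\to\infty$.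

Example: for $n=1$ a Haar unitary is a uniform phase. For every $n$, if $V$ is Haar, so is $-iV$. If $W_0$ is Haar and $S$ is a random unitary independent of $W_0$, then conditionally on $S$ the matrix $W_0S$ is Haar; hence $W_0S$ is Haar and independent of $S$.

**Definition (empirical spectral measure, weak convergence in probability).** The empirical spectral measure of a normal matrix with eigenvalues $x_1,\dots,x_n$ is $\mu_n=\frac1n\sum_j\delta_{x_j}$. Random measures $\mu_n$ on $\mathbb R$ or on the circle $\mathbb T$ converge to $\mu$ weakly in probability if $\int f\,d\mu_n\to\int f\,d\mu$ in probability for each bounded continuous $f$.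

Example: the eigenvalues of a Haar unitary. The classical formula of Diaconis–Shahshahani, which we cite, says

* **(DS)** $\mathbb E|\operatorname{Tr}U^m|^2=\min(m,n)$ for $U$ Haar in $\mathbb U(n)$ and $m\ge1$.

So $\mathbb E|\frac1n\operatorname{Tr}U^m|^2\le m/n^2\to0$ for each $m\ge1$, and taking conjugates handles negative powers. Hence $\int g\,d\mu_n$ converges in probability to the mean of $g$ for every trigonometric polynomial $g$. Trigonometric polynomials are uniformly dense in $C(\mathbb T)$, so the same holds for every continuous $g$: the empirical spectral measure of $U$ converges weakly in probability to the uniform measure on $\mathbb T$. If $f:\mathbb T\to\mathbb R$ is continuous, the empirical spectral measure of $f(U)$ therefore converges weakly in probability to the image of the uniform measure under $f$. For $f(z)=\operatorname{Re}z$ or $f(z)=\operatorname{Im}z$ this image is the arcsine law, the law of $\cos\theta$ for uniform $\theta$.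

Three consequences of weak convergence in probability will be used.

* **(a)** If $O$ is open and $\eta<\mu(O)$, then w.h.p. $\mu_n(O)>\eta$. Indeed $1_O$ is an increasing limit of continuous functions with values in $[0,1]$, so there is one, $f\le1_O$, with $\int f\,d\mu>\eta$; and $\mu_n(O)\ge\int f\,d\mu_n\to\int f\,d\mu$.
* **(b)** If $I$ is an interval or an arc whose endpoints have $\mu$-mass $0$, then $\mu_n(I)\to\mu(I)$ in probability. Apply (a) to the interiors of $I$ and of its complement, with thresholds just below their masses.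
* **(c)** If $\mu$ on $\mathbb R$ has a continuous distribution function $F$, and $F_n$ is that of $\mu_n$, then $\Delta_n=\sup_t|F_n(t)-F(t)|\to0$ in probability. Given an integer $q$, choose points $u_i$ with $F(u_i)=i/q$, $1\le i<q$. By (b), w.h.p. $|F_n-F|\le1/q$ at all of them. Since $F_n$ and $F$ are monotone, and $F$ increases by $1/q$ between consecutive points, $\Delta_n\le2/q$. Only the convergence $F_n(t)\to F(t)$ in probability at each $t$ was used.

**Definition (the averaging map $\Phi$).** For unitaries $U',V'$ put
$$\Phi(B)=\tfrac14\left(U'BU'^*+U'^*BU'+V'BV'^*+V'^*BV'\right).$$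
It preserves the trace and is self-adjoint for the inner product $\operatorname{Tr}(X^*Y)$, because $B\mapsto U'BU'^*$ and $B\mapsto U'^*BU'$ are adjoint to each other. Example: write $\sigma_1,\sigma_2,\sigma_3$ for the Pauli matrices
$$\sigma_1=\begin{pmatrix}0&1\\1&0\end{pmatrix},\quad\sigma_2=\begin{pmatrix}0&-i\\i&0\end{pmatrix},\quad\sigma_3=\begin{pmatrix}1&0\\0&-1\end{pmatrix},$$
and take $U'=\sigma_1$, $V'=\sigma_3$. Then $\Phi(B)=\frac12(\sigma_1B\sigma_1+\sigma_3B\sigma_3)$. Different Pauli matrices anticommute, so $\Phi(\sigma_1)=\Phi(\sigma_3)=0$ and $\Phi(\sigma_2)=-\sigma_2$. The largest eigenvalue of $\Phi$ on trace-zero matrices is $0$. By contrast, if $U'$ and $V'$ are both diagonal, then $\Phi$ fixes every diagonal matrix, and the largest eigenvalue is $1$.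

**Definition (gap).** Let $A_n,C_n\in\mathbb M_n$ be random self-adjoint matrices. *The gap holds* if there is $\gamma<\infty$ such that w.h.p.
$$\|B\|_2^2\le\gamma^2\left(\|[A_n,B]\|_2^2+\|[C_n,B]\|_2^2\right)\qquad\text{for all }B\in\mathbb M_n,\ \operatorname{Tr}B=0.\tag{2}$$

Two examples. If $A_n=0$ for all $n$, the gap fails: a nonzero traceless self-adjoint $B$ commuting with $C_n$ makes the right side $0$. For the single pair $A=\sigma_3$, $C=\sigma_1$ in $\mathbb M_2$ and $B=b\cdot\sigma=\sum b_i\sigma_i$ with $b\in\mathbb R^3$, the rule $[a\cdot\sigma,b\cdot\sigma]=2i(a\times b)\cdot\sigma$ and $\|b\cdot\sigma\|_2^2=2|b|^2$ give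
$$\|[A,B]\|_2^2+\|[C,B]\|_2^2=8\left(b_1^2+b_2^2+b_2^2+b_3^2\right)\ge8|b|^2=4\|B\|_2^2 ,$$
so (2) holds for self-adjoint traceless $B$ with $\gamma=\frac12$.

It is enough to test (2) on self-adjoint $B$. Write $B=B_1+iB_2$ with $B_1,B_2$ self-adjoint, and traceless if $B$ is. Then $[A,B]=[A,B_1]+i[A,B_2]$. For self-adjoint $A$ and $B_i$ the commutator $[A,B_i]$ is skew-adjoint, so $[A,B_1]$ is skew-adjoint and $i[A,B_2]$ is self-adjoint. If $X$ is skew-adjoint and $Y$ self-adjoint, then $\overline{\operatorname{Tr}(XY)}=\operatorname{Tr}(Y^*X^*)=-\operatorname{Tr}(XY)$, so $\operatorname{Re}\operatorname{Tr}(X^*Y)=0$: they are orthogonal for the real inner product. Hence $\|[A,B]\|_2^2=\|[A,B_1]\|_2^2+\|[A,B_2]\|_2^2$; likewise for $C$, and for $\|B\|_2^2$.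

## 2. The random contraction $J$ and general pairs

Let $U,V\in\mathbb U(n)$ be independent Haar random unitaries and
$$J=\tfrac12\left(\operatorname{Re}U+i\operatorname{Im}V\right)=\tfrac14(U+U^*+V-V^*).$$
The following problem comes from Garrett Mulcahy and Thomas Sinclair, *Malnormal matrices*, arXiv:2009.11139 (2020). Suppose a traceless self-adjoint $B$ almost commutes with $J$. Must $B$ be small, with a constant that does not depend on the dimension? Precisely: is there a universal $\gamma'>0$ such that with probability approaching $1$ the matrix $J$ satisfies $\|B\|_2\le\gamma'\|[J,B]\|_2$ for every self-adjoint $B\in\mathbb M_n$ of trace zero? The answer is yes.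

**Theorem 1.** Let $\gamma'>8\sqrt2\,(2+\sqrt3)$. Then w.h.p. $\|B\|_2\le\gamma'\|[J,B]\|_2$ for every self-adjoint trace-zero $B\in\mathbb M_n$.

Here $8\sqrt2(2+\sqrt3)\approx42.22$, so $\gamma'=43$ is allowed.

The question is really about a pair of self-adjoint matrices. Write $J=\frac12(A+iC)$ with $A=\operatorname{Re}U$, $C=\operatorname{Im}V$. For self-adjoint $B$, $[A,B]$ is skew-adjoint and $i[C,B]$ is self-adjoint, so they are orthogonal as above, and
$$\|[J,B]\|_2^2=\tfrac14\left(\|[A,B]\|_2^2+\|[C,B]\|_2^2\right).\tag{3}$$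
Moreover $\operatorname{Im}V=\operatorname{Re}(-iV)$ and $\tilde V=-iV$ is Haar. So $A=\operatorname{Re}U$ and $C=\operatorname{Re}\tilde V$ with $U,\tilde V$ independent Haar.

One can then ask which pairs of spectra give a gap.

**Setting for Theorem 2.** For each $n$ let $A_n,C_n\in\mathbb M_n$ be independent random self-adjoint matrices, the law of $A_n$ being invariant under unitary conjugation. Assume that the empirical spectral measures of $A_n$ and $C_n$ converge weakly in probability to probability measures $\mu$ and $\nu$ on $\mathbb R$. No norm bounds are assumed.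

**Theorem 2.** Let $\nu$ be atomless.

1. If $\mu$ is not a Dirac mass, the gap holds, with $\gamma$ depending only on $\mu,\nu$.
2. If $\mu$ is a Dirac mass, then for every $\gamma$ the probability of (2) tends to $0$.

So for atomless $\nu$, the gap holds if and only if $\mu$ is not a Dirac mass.

**Corollary 3.** (a) Theorem 1 holds for some $\gamma'$ by way of Theorem 2. (b) Let $f,g:\mathbb T\to\mathbb R$ be real-analytic and $J_{f,g}=f(U)+ig(V)$. There is $\gamma$ such that w.h.p. $\|B\|_2\le\gamma\|[J_{f,g},B]\|_2$ for all self-adjoint trace-zero $B$ if and only if $f$ and $g$ are both non-constant.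

Two proofs follow. The first, of Theorem 1, is short, gives the explicit constant and rests on Hastings' theorem. The second, of Theorem 2, does not use Hastings' theorem.

## 3. Two-by-two matrices and the commutant for fixed $n$

*One matrix is never enough.* By (1), every $B$ diagonal in an eigenbasis of $A$ commutes with $A$. The second matrix has to control all of these.

*The case $n=2$.* Write $A=a_0+a\cdot\sigma$, $C=c_0+c\cdot\sigma$, $B=b\cdot\sigma$ with $a,b,c\in\mathbb R^3$. By (3) and the Pauli rules,
$$\|[J,B]\|_2^2=\tfrac14\cdot8\left(|a\times b|^2+|c\times b|^2\right),\qquad\|B\|_2^2=2|b|^2 .$$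
For $|b|=1$ we have $|a\times b|^2+|c\times b|^2=|a|^2+|c|^2-\langle b,(aa^T+cc^T)b\rangle$. The minimum over $b$ is the trace of $aa^T+cc^T$ minus its largest eigenvalue. The nonzero eigenvalues of $aa^T+cc^T$ are those of the Gram matrix of $(a,c)$, so the minimum is the smaller eigenvalue $g$ of that $2\times2$ Gram matrix. The best constant is $g^{-1/2}$. It is finite exactly when $a$ and $c$ are linearly independent, and it blows up as they become parallel.

*Any fixed $n$.* The unit sphere of traceless self-adjoint matrices is compact, so a given pair $(A,C)$ has a finite constant if and only if no nonzero traceless self-adjoint $B$ commutes with both. The content of the theorems is uniformity in $n$.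

## 4. Random quantum expanders and the two-to-one cosine

There is a theorem of almost the right shape. We cite M. B. Hastings, *Random unitaries give quantum expanders*, Phys. Rev. A 76, 032315 (2007), Hermitian case with $D=4$.

* **(H)** Let $U',V'$ be independent Haar unitaries and $\Phi$ the averaging map of Section 1. For each $\varepsilon>0$, w.h.p. all eigenvalues of $\Phi$ on the trace-zero matrices are at most $\frac{2\sqrt3}4+\varepsilon=\frac{\sqrt3}2+\varepsilon$.

In terms of commutators, let $B=B^*$, $\|B\|_2=1$. Then $\|[U',B]\|_2^2=\|U'BU'^*-B\|_2^2=2-2\operatorname{Tr}(BU'BU'^*)$; the trace is real, as both factors are self-adjoint. By cyclicity $\operatorname{Tr}(BU'^*BU')=\operatorname{Tr}(BU'BU'^*)$, so the four terms of $\operatorname{Tr}(B\Phi(B))$ pair up and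
$$\|[U',B]\|_2^2+\|[V',B]\|_2^2=4-4\operatorname{Tr}(B\Phi(B)).\tag{4}$$
By (H), for $B$ of trace zero this is at least $4-2\sqrt3-4\varepsilon>0$ w.h.p. (for small $\varepsilon$), uniformly in $B$.

The sensible first attempt is to use this with $U'=U$, $V'=\tilde V$ and to bound $\|[U,B]\|_2$ by a multiple of $\|[\operatorname{Re}U,B]\|_2$. This stops at once, because the cosine does not see the sign of an angle. Fix $\varepsilon\in(0,1)$. By (a), w.h.p. $U$ has eigenvalues $e^{i\theta}$ and $e^{-i\theta'}$ with $\theta,\theta'\in(\frac\pi2-\varepsilon,\frac\pi2+\varepsilon)$. Let $v,w$ be corresponding orthonormal eigenvectors and $B=vw^*+wv^*$, which is traceless and self-adjoint with $\|B\|_2^2=2$. By (1),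
$$\|[\operatorname{Re}U,B]\|_2=\sqrt2\,|\cos\theta-\cos\theta'|\le2\sqrt2\,\varepsilon,\qquad \|[U,B]\|_2=\sqrt2\,|e^{i\theta}-e^{-i\theta'}|=2\sqrt2\sin\tfrac{\theta+\theta'}2\ge2\sqrt2\cos\varepsilon .$$
So no dimension-free inequality $\|[U,B]\|_2\le K\|[\operatorname{Re}U,B]\|_2$ is available.

The way past this is to apply (H) to *other* Haar unitaries. A Haar unitary is $WDW^*$, with Haar eigenvectors $W$ independent of a spectrum $D$ that is almost rigidly equidistributed. Keep the eigenvectors of $A=\operatorname{Re}U$ and replace the spectrum. The eigenvalues of $A$ are $\cos\varphi_j$ with the $\varphi_j$ nearly equidistributed on the half circle $[0,\pi]$. On $[0,\pi]$ the cosine is injective, so $e^{2i\varphi_j}$ is a function of $\cos\varphi_j$, and doubling the angle spreads the half circle evenly over the whole circle. Thus the function $h(\cos\varphi)=e^{2i\varphi}$ of $A$ is within $o(1)$, in operator norm, of a Haar unitary $U'$. It remains to bound commutators with $h(A)$ by commutators with $A$. The function $h$ is not Lipschitz at $\pm1$, but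 it is Hölder of exponent $\frac12$, and that is enough.

## 5. Angle doubling and the proof of Theorem 1

**Step 1: coupling.** This step builds, on one probability space, $U$ and $\tilde V$ together with Haar unitaries $U',V'$ that share their eigenvectors.

Let $U$ be Haar, $U=SDS^*$ with $D$ diagonal, eigenvalues in a prescribed measurable order and $S$ chosen measurably. Let $W_0$ be Haar, independent of $U$. Then $U$ has the same law as $W_0UW_0^*=(W_0S)D(W_0S)^*$, and $W_0S$ is Haar and independent of $D$. Conversely, if $W$ is Haar and independent of a diagonal $D$ whose spectrum has the law of the spectrum of a Haar unitary, then $WDW^*$ is Haar: since $W$ absorbs any reordering, its law depends only on the law of the spectrum. The statement of Theorem 1 depends only on the joint law of $(U,\tilde V)$, so we may choose how to realize it.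

Let $\theta,\psi$ be independent eigenangle vectors of Haar unitaries, and let $W$ be Haar, independent of both. Put $\varphi_j=\arccos(\cos\theta_j)\in[0,\pi]$ and order the indices of $\theta$ so that $\varphi_1\le\dots\le\varphi_n$; order $0\le\psi_1\le\dots\le\psi_n<2\pi$. Set
$$U=W\operatorname{diag}(e^{i\theta_j})W^*,\qquad U'=W\operatorname{diag}(e^{i\psi_j})W^*,\qquad H=W\operatorname{diag}(e^{2i\varphi_j})W^* .$$
Then $U$ and $U'$ are Haar, and $A=\operatorname{Re}U=W\operatorname{diag}(x_j)W^*$ with $x_j=\cos\theta_j=\cos\varphi_j$. Define $\tilde V,V',C=\operatorname{Re}\tilde V$ and $H_C$ in the same way from independent data. Then $U,\tilde V$ are independent Haar unitaries, and so are $U',V'$.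

**Step 2: the coupled matrices are close.** The aim is to show that $\omega_n:=\max(\|U'-H\|,\|V'-H_C\|)\to0$ in probability.

The map $z\mapsto\arccos(\operatorname{Re}z)$ is continuous on $\mathbb T$ and sends the uniform measure to the uniform law on $[0,\pi]$, with distribution function $F(t)=t/\pi$. So (c) gives $\Delta_n=\sup|F_n-F|\to0$ in probability, where $F_n$ is the empirical distribution function of the $\varphi_j$. From $F_n(\varphi_j)\ge j/n$ and $F_n(\varphi_j^-)\le(j-1)/n$,
$$\frac jn-\Delta_n\le\frac{\varphi_j}\pi\le\frac{j-1}n+\Delta_n,\qquad\text{so}\qquad\Big|\frac{\varphi_j}\pi-\frac jn\Big|\le\Delta_n+\frac1n .$$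
For the $\psi_j$, apply (b) to the arcs $\{e^{iu}:0\le u\le t\}$: their empirical distribution function converges in probability to $t/2\pi$ at each $t\in[0,2\pi)$. Hence (c) applies again and $\max_j|\frac{\psi_j}{2\pi}-\frac jn|\to0$ in probability. Therefore
$$\|U'-H\|=\max_j|e^{i\psi_j}-e^{2i\varphi_j}|\le\max_j|\psi_j-2\varphi_j|\le2\pi\max_j\Big(\Big|\frac{\psi_j}{2\pi}-\frac jn\Big|+\Big|\frac jn-\frac{\varphi_j}\pi\Big|\Big)\to0$$
in probability, and likewise for $V'$.

**Step 3: the Hölder estimate.** The aim is to bound $\|[H,B]\|_2$ by $\|[A,B]\|_2$.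

For $\varphi,\varphi'\in[0,\pi]$ put $d=|\varphi-\varphi'|$ and $s=\frac{\varphi+\varphi'}2$. The smaller angle is $s-\frac d2\ge0$ and the larger is $s+\frac d2\le\pi$, so $s\in[\frac d2,\pi-\frac d2]$. Since $\sin$ is concave on $[0,\pi]$, it is smallest at the ends of that interval, so $\sin s\ge\sin\frac d2$. Hence $|\cos\varphi-\cos\varphi'|=2\sin s\sin\frac d2\ge2\sin^2\frac d2$, and
$$|e^{2i\varphi}-e^{2i\varphi'}|^2=4\sin^2d=16\sin^2\tfrac d2\cos^2\tfrac d2\le8\,|\cos\varphi-\cos\varphi'| .$$
Let $\|B\|_2=1$ and let $(b_{ij})$ be the entries of $W^*BW$. By (1) for $H$, the estimate just proved, Cauchy–Schwarz with $\sum|b_{ij}|^2=1$, and (1) for $A$,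
$$\|[H,B]\|_2^2\le8\sum|x_i-x_j||b_{ij}|^2\le8\Big(\sum|x_i-x_j|^2|b_{ij}|^2\Big)^{1/2}=8\|[A,B]\|_2 .\tag{5}$$
Likewise $\|[H_C,B]\|_2^2\le8\|[C,B]\|_2$.

**Step 4: conclusion.** We now feed (5) into (H).

Let $B=B^*$, $\operatorname{Tr}B=0$, $\|B\|_2=1$, and put $\alpha=\|[A,B]\|_2$, $\beta=\|[C,B]\|_2$. Since $\|[U'-H,B]\|_2\le2\omega_n$ and $\|[H,B]\|_2\le2$,
$$\|[U',B]\|_2^2\le\left(\|[H,B]\|_2+2\omega_n\right)^2\le8\alpha+8\omega_n+4\omega_n^2 ,$$
and similarly with $V'$ and $\beta$. Adding, and using (4) and (H): for each $\varepsilon>0$, w.h.p., for all such $B$ at once,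
$$4-2\sqrt3-4\varepsilon\le8(\alpha+\beta)+16\omega_n+8\omega_n^2 ,\qquad\text{so}\qquad\alpha+\beta\ge\tfrac{2-\sqrt3}4-\tfrac\varepsilon2-2\omega_n-\omega_n^2 .$$
By (3),
$$\|[J,B]\|_2=\tfrac12\sqrt{\alpha^2+\beta^2}\ge\frac{\alpha+\beta}{2\sqrt2}\ge\frac{2-\sqrt3}{8\sqrt2}-\frac1{2\sqrt2}\left(\tfrac\varepsilon2+2\omega_n+\omega_n^2\right).$$
As $\varepsilon$ is arbitrary and $\omega_n\to0$ in probability, the subtracted term is w.h.p. below any prescribed positive number. Since $\frac{8\sqrt2}{2-\sqrt3}=8\sqrt2(2+\sqrt3)$, Theorem 1 follows. $\blacksquare$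

## 6. A Dirac limit destroys the gap: Theorem 2(2)

We turn to general pairs and start with the easy half. It exhibits a rank-one obstruction.

**Proof of Theorem 2(2).** The plan is to find a unit vector that is almost an eigenvector of both matrices.

Let $\mu=\delta_\sigma$, $t\in\operatorname{supp}\nu$, $\varepsilon>0$ and $\kappa=\frac12\nu((t-\varepsilon,t+\varepsilon))>0$. By (a), w.h.p. at least $(1-\frac\kappa2)n$ eigenvalues of $A$ lie in $(\sigma-\varepsilon,\sigma+\varepsilon)$ and at least $\kappa n$ eigenvalues of $C$ lie in $(t-\varepsilon,t+\varepsilon)$. The two spectral subspaces have dimensions adding up to at least $n+\frac\kappa2n$, so they intersect in dimension at least $\frac\kappa2n>0$. Take a unit vector $v$ in the intersection; then $\|(A-\sigma)v\|\le\varepsilon$ and $\|(C-t)v\|\le\varepsilon$. Let $B=vv^*-\frac1n1$. It is traceless with $\|B\|_2^2=1-\frac1n\ge\frac12$ for $n\ge2$, while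
$$\|[A,B]\|_2=\|[A-\sigma,vv^*]\|_2\le\|(A-\sigma)v\,v^*\|_2+\|v\,v^*(A-\sigma)\|_2\le2\varepsilon ,$$
and likewise $\|[C,B]\|_2\le2\varepsilon$. If (2) held, then $\frac12\le8\gamma^2\varepsilon^2$. Given $\gamma>0$, choose $\varepsilon<\frac1{4\gamma}$; then (2) fails w.h.p. For $\gamma=0$, (2) fails for every $n\ge2$. $\blacksquare$

## 7. Off-diagonal corners and the parameter count

For Theorem 2(1) the method of Section 5 is not available. It needs a function $h$ with $h(A)$ close to a Haar unitary, whereas $\mu$ may now have atoms. If $A$ is a projection, $h(A)$ has at most two eigenvalues for every $h$.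

What does a small $[A,B]$ say when $\mu$ is merely not a Dirac mass? Suppose $A$ has at least $r$ eigenvalues below $\sigma$ and at least $r$ above $\sigma'$, with $\sigma<\sigma'$. Let $P$ and $Q$ be rank-$r$ projections onto spans of corresponding eigenvectors. Put $\phi(x)=\min(1,\max(0,\frac{x-\sigma}{\sigma'-\sigma}))$. It is Lipschitz with constant $(\sigma'-\sigma)^{-1}$, so (1) gives $\|[\phi(A),B]\|_2\le(\sigma'-\sigma)^{-1}\|[A,B]\|_2$. Since $P\phi(A)=0$ and $\phi(A)Q=Q$, we have $P[\phi(A),B]Q=-PBQ$. Thus
$$\|PBQ\|_2\le(\sigma'-\sigma)^{-1}\|[A,B]\|_2.\tag{6}$$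
So it would suffice to bound the corner $PBQ$ from below.

For self-adjoint $B$, $\|PBQ\|_2^2=\operatorname{Tr}(PBQB)$. If $P,Q$ are rotated by a Haar unitary, the mean of this is $\frac{r^2}{n^2-1}\|B\|_2^2$ for fixed traceless $B$ (proved in the next section): a fixed fraction of $\|B\|_2^2$ when $r$ is proportional to $n$. A sensible attempt is concentration of measure plus a net over all $B$. For $B$ of rank at most $m$ with $\|B\|_2\le1$ and $\|B\|\le2/\sqrt m$, concentration will give a failure probability of order $e^{-c\,nm}$, with $c$ small. A net of such $B$ obtained by factoring $B$ through its range has up to $e^{C\,nm}$ points, with $C$ large. The exponents have the same order $nm$, for every $m$, and the constants are in the wrong order.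

No better net can rescue this attempt, because the uniform statement is false: $B=P-Q$ is self-adjoint and traceless, $\|B\|_2^2=2r$, and $PBQ=0$ because $PQ=0$.

The matrix $C$ has to remove the bad $B$'s. Work in an eigenbasis of $C$. By (1), if $[C,B]$ is small, $B$ has little mass on entries that join well-separated eigenvalues of $C$. Since $\nu$ is atomless, the spectrum of $C$ can be cut into intervals each containing a small proportion of the eigenvalues. So $B$ is close to a block-diagonal matrix with blocks of size at most $n/k$, where $k$ is as large as we please but fixed. Block-diagonal matrices of rank $m$ have only about $nm/k$ parameters. The net shrinks to $e^{C\,nm/k}$, the concentration estimate is unchanged, and a large $k$ wins.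

Two difficulties remain. A general $B$ does not satisfy $\|B\|\le2\|B\|_2/\sqrt{\operatorname{rank}B}$, so it must be decomposed into pieces that do; and two pieces of very different rank cannot be handled by nets, since the net for the larger rank is too big for the concentration of the smaller one. For such pairs a deterministic bound suffices.

## 8. Uniform control of corners over block-diagonal matrices

We use four standard facts.

* **(Conc)** (E. Meckes, *The Random Matrix Theory of the Classical Compact Groups*, CUP 2019, Ch. 5.) There is an absolute $c_0>0$ such that if $f:\mathbb U(n)\to\mathbb R$ is $L$-Lipschitz for $\|\cdot\|_2$ and $W$ is Haar, then $\mathbb P(|f(W)-\mathbb Ef(W)|\ge t)\le2e^{-c_0nt^2/L^2}$.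
* **(Net)** The unit ball of a $D$-dimensional real normed space has an $\varepsilon$-net of at most $(1+2/\varepsilon)^D\le(3/\varepsilon)^D$ points, for $0<\varepsilon\le1$: take a maximal $\varepsilon$-separated set and compare volumes of the disjoint balls of radius $\varepsilon/2$.
* **(SW)** (Schur–Weyl duality, two factors.) A matrix in $\mathbb M_n\otimes\mathbb M_n$ that commutes with $u\otimes u$ for all $u\in\mathbb U(n)$ has the form $a1+bF_0$, where $F_0=\sum_{i,j}e_{ij}\otimes e_{ji}$ is the flip.
* **(Tr)** $\operatorname{Tr}F_0=n$, $F_0^2=1$ and $\operatorname{Tr}((X\otimes Y)F_0)=\operatorname{Tr}(XY)$.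

**Proposition 4.** For every $\delta\in(0,1)$ there is $k_0(\delta)$ with the following property. Let $k\ge k_0(\delta)$ and $K$ be fixed integers. Let $N\subset\mathbb M_n$ be the algebra of block-diagonal matrices for a partition of $\{1,\dots,n\}$ into at most $K$ blocks, each of size at most $n/k$. Let $p,q$ be projections of rank $r$ with $pq=0$, let $W$ be Haar, $P=WpW^*$, $Q=WqW^*$. Then, with probability at least $1-\epsilon_n$, where $\epsilon_n\to0$ depends only on $\delta,k,K,n$,
$$\Big|\operatorname{Tr}(PBQB)-\tfrac{r^2}{n^2-1}\|B\|_2^2\Big|\le\delta\|B\|_2^2\qquad\text{for all self-adjoint }B\in N,\ \operatorname{Tr}B=0 .$$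

*Proof.* For self-adjoint $B,B'$ put $F(B,B')=\operatorname{Re}\operatorname{Tr}(PBQB')$. It is real bilinear. It is symmetric, because $\overline{\operatorname{Tr}(PBQB')}=\operatorname{Tr}(B'QBP)=\operatorname{Tr}(PB'QB)$. In particular $\operatorname{Tr}(PBQB)$ is real and equals $F(B,B)$. Put $\beta=F-\mathbb EF$, which is again bilinear and symmetric.

**Step 1: the mean.** This step identifies $\mathbb EF(B,B)$, so that only fluctuations remain.

Let $B$ be self-adjoint and traceless, $X=W^*BW$ and $T=\operatorname{Tr}B^2=\|B\|_2^2$. By invariance of Haar measure, $\mathbb E(X\otimes X)$ commutes with every $u\otimes u$, so it equals $a1+bF_0$ by (SW). Taking traces, and traces against $F_0$, (Tr) gives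
$$an^2+bn=(\operatorname{Tr}B)^2=0,\qquad an+bn^2=T ,$$
so $b=T/(n^2-1)$. Now $F(B,B)=\operatorname{Tr}(pXqX)$. The linear functional determined by $X\otimes Y\mapsto\operatorname{Tr}(pXqY)$ sends $1$ to $\operatorname{Tr}(pq)=0$ and $F_0$ to $\sum_{i,j}\operatorname{Tr}(pe_{ij}qe_{ji})=\sum_{i,j}p_{ii}q_{jj}=r^2$. Hence $\mathbb EF(B,B)=\frac{r^2}{n^2-1}\|B\|_2^2$. It now suffices to show $|\beta(B,B)|\le\delta\|B\|_2^2$ for *all* self-adjoint $B\in N$, traceless or not.

**Step 2: deterministic bounds.** These serve for pairs of very different rank, and for passing to nets.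

We have $|F(B,B')|\le\|PBQ\|_1\|B'\|\le\|B\|_1\|B'\|$ and $|F(B,B')|\le\|B\|_2\|B'\|_2$. The same bounds hold for $\mathbb EF$. By symmetry,
$$|\beta(B,B')|\le2\min\left(\|B\|_1\|B'\|,\ \|B\|\|B'\|_1\right),\qquad|\beta(B,B')|\le2\|B\|_2\|B'\|_2.\tag{7}$$

**Step 3: Lipschitz constant.** This is the input for (Conc).

For unitaries $W,\hat W$ put $X=W^*BW$, $X'=W^*B'W$, and $\hat X,\hat X'$ similarly. Then
$$\|X-\hat X\|_2\le\|(W-\hat W)^*BW\|_2+\|\hat W^*B(W-\hat W)\|_2\le2\|B\|\|W-\hat W\|_2 ,$$
and likewise for $X'$. Since $F(B,B')=\operatorname{Re}\operatorname{Tr}(pXqX')$, replacing first $X$ and then $X'$ changes $F$ by at most $\|X-\hat X\|_2\|B'\|_2+\|B\|_2\|X'-\hat X'\|_2$. So $W\mapsto F(B,B')$ is Lipschitz with constant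
$$2\left(\|B\|\|B'\|_2+\|B\|_2\|B'\|\right).\tag{8}$$

**Step 4: flat elements and their nets.** This is where small blocks pay.

For $1\le m\le n$ let
$$\mathcal F_m=\{B=B^*\in N:\ \operatorname{rank}B\le m,\ \|B\|_2\le1,\ \|B\|\le2/\sqrt m\}.$$
(Example: if $e\in N$ is a projection of rank $m$, then $e/\sqrt m\in\mathcal F_m$.) Let $B\in\mathcal F_m$ have blocks $B_i$ of size $d_i\le n/k$ and rank $m_i$; then $\sum m_i\le m$. There are at most $(n+1)^K$ possible tuples $(m_i)$. Let $G_i$ be a $d_i\times m_i$ isometry onto the range of $B_i$ and $H_i=G_i^*B_i$. Then $B_i=G_iG_i^*B_i=G_iH_i$. With $G=\oplus G_i$ and $H=\oplus H_i$ we have $B=GH$, $\|G\|\le1$ and $\|H\|_2\le\|B\|_2\le1$.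

For a given tuple, $G$ and $H$ lie in unit balls (for $\|\cdot\|$ and $\|\cdot\|_2$ respectively) of real normed spaces of dimension $2\sum d_im_i\le2nm/k$. By (Net), each has an $\varepsilon$-net of at most $(3/\varepsilon)^{2nm/k}$ points, $0<\varepsilon\le1$. Within these balls $\|GH-G'H'\|_2\le\|G-G'\|\|H\|_2+\|G'\|\|H-H'\|_2\le\|G-G'\|+\|H-H'\|_2$. So $\mathcal F_m$ is covered by at most
$$(n+1)^K(3/\varepsilon)^{4nm/k}$$
sets contained in $\|\cdot\|_2$-balls of radius $2\varepsilon$. Choosing a point of $\mathcal F_m$ in each set that meets $\mathcal F_m$ gives a $4\varepsilon$-net of $\mathcal F_m$, contained in $\mathcal F_m$, of at most this size.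

**Step 5: uniform bound on flat pairs.** Here the union bound is carried out.

Choose an integer $s\ge1$ with $32\cdot2^{-s}\le\delta/2$, and set $\delta_1=\delta/(4s)$, $\tau=\delta_1^2/16$. Choose $k_0=k_0(\delta)$ with
$$\frac8{\tau k_0}\log\frac{96}{\delta_1}\le\frac{c_0\delta_1^2}{512}.$$
We claim that for $k\ge k_0$, outside an event of probability $\epsilon_n\to0$,
$$|\beta(B,B')|\le\delta_1\qquad\text{for all }1\le m,m'\le n,\ B\in\mathcal F_m,\ B'\in\mathcal F_{m'}.\tag{9}$$
By symmetry of $\beta$ let $m\le m'$.

*Very different ranks, $m\le\tau m'$.* By (7), deterministically,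
$$|\beta(B,B')|\le2\|B\|_1\|B'\|\le2\sqrt m\cdot\frac2{\sqrt{m'}}\le4\sqrt\tau=\delta_1 .$$

*Comparable ranks, $\tau m'<m\le m'$.* By (8) the Lipschitz constant of $F(B,B')$ is at most $2(2/\sqrt m+2/\sqrt{m'})\le8/\sqrt m$. So for a fixed pair, (Conc) with $t=\delta_1/2$ and $L=8/\sqrt m$ gives
$$\mathbb P\left(|\beta(B,B')|>\delta_1/2\right)\le2e^{-c_0nm\delta_1^2/256}.$$
Take the nets of Step 4 with $\varepsilon=\delta_1/32$; they are $\delta_1/8$-nets. If $B_0,B_0'$ are net points within $\delta_1/8$ of $B,B'$, then (7) gives
$$|\beta(B,B')-\beta(B_0,B_0')|\le|\beta(B-B_0,B')|+|\beta(B_0,B'-B_0')|\le2\cdot\tfrac{\delta_1}8+2\cdot\tfrac{\delta_1}8=\tfrac{\delta_1}2 .$$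
So it is enough that $|\beta|\le\delta_1/2$ at all net pairs. Since $m+m'\le m+m/\tau\le2m/\tau$, the number of net pairs is at most
$$(n+1)^{2K}\exp\Big(\tfrac{4n(m+m')}k\log\tfrac{96}{\delta_1}\Big)\le(n+1)^{2K}\exp\Big(\tfrac{8nm}{\tau k}\log\tfrac{96}{\delta_1}\Big)\le(n+1)^{2K}e^{c_0nm\delta_1^2/512}$$
by the choice of $k_0$. For each $(m,m')$ the failure probability is therefore at most $2(n+1)^{2K}e^{-c_0nm\delta_1^2/512}$. Summing over at most $n^2$ pairs and using $m\ge1$, (9) fails with probability at most
$$\epsilon_n=2n^2(n+1)^{2K}e^{-c_0n\delta_1^2/512}\to0 ,$$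
which does not depend on $p,q$ or the partition.

**Step 6: dyadic decomposition.** This step passes from flat elements to all of $N$.

Assume (9). Let $B=B^*\in N$, $\|B\|_2=1$, so that all eigenvalues satisfy $|\lambda|\le1$. Write $B=\sum_{l\ge0}B_l$, where $B_l$ is the part of $B$ on the eigenvalues with $2^{-l-1}<|\lambda|\le2^{-l}$. This is a finite sum, and $B_l\in N$ because spectral parts of a block-diagonal matrix are block-diagonal. Let $b_l=\|B_l\|_2$ and $m_l=\operatorname{rank}B_l$. Then $\sum b_l^2=1$ and $m_l4^{-l-1}\le b_l^2$. If $B_l\ne0$, then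
$$\|B_l/b_l\|\le\frac{2^{-l}}{\sqrt{m_l}\,2^{-l-1}}=\frac2{\sqrt{m_l}},\qquad\text{so}\qquad B_l/b_l\in\mathcal F_{m_l}.$$

*Near pairs.* By (9), and Cauchy–Schwarz for each of the $2s-1$ offsets $j-l$,
$$\sum_{|l-j|<s}|\beta(B_l,B_j)|\le\delta_1\sum_{|l-j|<s}b_lb_j\le(2s-1)\delta_1\le\frac\delta2 .$$

*Far pairs.* For $j\ge l+s$, (7) gives
$$|\beta(B_l,B_j)|\le2\|B_l\|_1\|B_j\|\le2m_l2^{-l}2^{-j}\le2\cdot4^{l+1}b_l^2\,2^{-l-j}=8b_l^22^{l-j}.$$
Summing over $j\ge l+s$ gives at most $16\cdot2^{-s}b_l^2$, and then over $l$ at most $16\cdot2^{-s}$. By symmetry all far pairs contribute at most $32\cdot2^{-s}\le\delta/2$.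

By bilinearity $|\beta(B,B)|\le\delta$, and scaling gives $|\beta(B,B)|\le\delta\|B\|_2^2$ for all self-adjoint $B\in N$. $\square$

## 9. Shifted cuts of the spectrum and the proof of Theorem 2(1)

**Step 1: normal form.** The aim is to put $C$ in diagonal form and leave the randomness in one Haar unitary.

Let $W_0$ be Haar, independent of $(A,C)$. As $A$ and $C$ are independent and the law of $A$ is conjugation-invariant, $(A,C)$ has the same law as $(W_0AW_0^*,C)$. Diagonalize measurably $A=SXS^*$, $C=TYT^*$. Conjugating both matrices by $T^*$ does not affect (2), and turns $(W_0AW_0^*,C)$ into $(WXW^*,Y)$ with $W=T^*W_0S$. Conditionally on $(A,C)$, $W$ is Haar; so $W$ is Haar and independent of $(X,Y)$. Hence we may assume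
$$A=WXW^*,\qquad C=Y=\operatorname{diag}(y_a),$$
and condition on $(X,Y)$. By Section 1 we need only treat self-adjoint $B$.

**Step 2: use of $A$.** This step produces the projections $P,Q$.

As $\mu$ is not a Dirac mass, its support contains two points, and with $\sigma<\sigma'$ strictly between them $\mu((-\infty,\sigma))>0$ and $\mu((\sigma',\infty))>0$. Fix $\eta\in(0,\frac12)$ strictly smaller than both masses. By (a), w.h.p. $X$ has at least $\eta n$ eigenvalues in each half-line. Let $r=\lfloor\eta n\rfloor$, let $p,q$ be diagonal projections of rank $r$ onto coordinates with $x<\sigma$ and $x>\sigma'$ respectively, and $P=WpW^*$, $Q=WqW^*$. Then $pq=0$ and (6) holds.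

**Step 3: use of $C$.** The aim is to show that every $B$ is close, up to $\|[C,B]\|_2$, to an element of one of finitely many block algebras.

Put $c=\eta/2$, $L=\lceil64/c^2\rceil$, $\delta=\eta^2/4$. Fix an integer $k\ge\max(1,k_0(\delta))$ and let $M=2Lk$. Since $\nu$ is atomless, its distribution function is continuous, and we may choose $t_1<\dots<t_{M-1}$ with $\nu((-\infty,t_i])=i/M$. Set $t_0=-\infty$, $t_M=\infty$, and
$$\rho=\min_{1\le i\le M-2}(t_{i+1}-t_i)>0 .$$
By (b), w.h.p. each cell $(t_{i-1},t_i]$ contains at most $2n/M$ of the $y_a$.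

One might cut at fixed boundaries, but entries $b_{ab}$ joining the two sides of a cut can have $|y_a-y_b|$ arbitrarily small, and $[C,B]$ does not control them. So we keep $L$ possible families of cuts. For $\varsigma\in\{0,\dots,L-1\}$ cut at the boundaries $t_i$, $1\le i\le M-1$, with $i\equiv\varsigma\pmod L$. There are at most $2k$ of them, so the coordinates are grouped into at most $2k+1$ blocks, each made of at most $L$ consecutive cells, hence of size at most $L\cdot2n/M=n/k$. Let $N_\varsigma$ be the corresponding block-diagonal algebra and $E_\varsigma$ the compression onto it, which keeps the entries inside the blocks and deletes the others.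

Let $B=B^*$, $\operatorname{Tr}B=0$, $\|B\|_2=1$. If $y_a$ lies in cell $i$ and $y_b$ in cell $j\ge i+2$, then $y_a\le t_i$ and $y_b>t_{j-1}\ge t_{i+1}$ with $1\le i\le M-2$, so $|y_a-y_b|\ge\rho$. By (1), the entries joining cells that differ by at least $2$ have total mass $\sum|b_{ab}|^2\le\rho^{-2}\|[C,B]\|_2^2$. Any other entry outside $N_\varsigma$ joins two adjacent cells separated by a cut of shift $\varsigma$. Each boundary is cut for exactly one $\varsigma$, so the masses of these entries sum over $\varsigma$ to at most $\|B\|_2^2=1$. For some $\varsigma$ the mass is at most $1/L$. For this $\varsigma$ put $B'=E_\varsigma(B)$. It is self-adjoint, and traceless since the diagonal is kept, and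
$$\|B-B'\|_2\le\rho^{-1}\|[C,B]\|_2+L^{-1/2}.\tag{10}$$

**Step 4: conclusion.** We combine the corner bound with (6) and (10).

Condition on $(X,Y)$ in the event, of probability tending to $1$, described in Steps 2 and 3. Then $p,q$ and the partitions are fixed while $W$ is Haar. Apply Proposition 4 with $K=2k+1$ to each of the $L$ algebras $N_\varsigma$; its failure probability $\epsilon_n$ does not depend on $(X,Y)$, and $L$ is fixed. For large $n$, $\frac{r^2}{n^2-1}\ge\frac{\eta^2}2$. Hence w.h.p. $\|PB'Q\|_2^2=\operatorname{Tr}(PB'QB')\ge\left(\frac{\eta^2}2-\frac{\eta^2}4\right)\|B'\|_2^2$, that is,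
$$\|PB'Q\|_2\ge c\|B'\|_2\qquad\text{for all traceless self-adjoint }B'\in\bigcup_\varsigma N_\varsigma .$$
On this event, for $B$ and $B'$ as in Step 3, using $\|B'\|_2\ge1-\|B-B'\|_2$ and $c\le1$,
$$\|PBQ\|_2\ge c\|B'\|_2-\|B-B'\|_2\ge c-2\|B-B'\|_2 .$$
By (6), (10) and $2L^{-1/2}\le2\cdot\frac c8=\frac c4$,
$$\frac{\|[A,B]\|_2}{\sigma'-\sigma}+\frac{2\|[C,B]\|_2}\rho\ge\frac{3c}4 .$$
By Cauchy–Schwarz the left side is at most $\left((\sigma'-\sigma)^{-2}+4\rho^{-2}\right)^{1/2}\left(\|[A,B]\|_2^2+\|[C,B]\|_2^2\right)^{1/2}$. So (2) holds with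
$$\gamma=\frac4{3c}\left((\sigma'-\sigma)^{-2}+4\rho^{-2}\right)^{1/2}.$$
All choices ($\sigma,\sigma',\eta,k$, the $t_i$) were made from $\mu$ and $\nu$ alone, so $\gamma$ depends only on $\mu,\nu$. $\blacksquare$

## 10. The arcsine law and real-analytic functions: Corollary 3

**Proof of (a).** Take $A=\operatorname{Re}U$ and $C=\operatorname{Im}V$. They are independent, the law of $A$ is conjugation-invariant, and by Section 1 both spectral measures converge to the arcsine law, which is atomless and in particular not a Dirac mass. Theorem 2 gives (2) for some $\gamma$, and (3) turns it into $\|B\|_2\le2\gamma\|[J,B]\|_2$. Hastings' theorem was not used. $\square$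

**Proof of (b).** As in (3), $\|[J_{f,g},B]\|_2^2=\|[f(U),B]\|_2^2+\|[g(V),B]\|_2^2$ for self-adjoint $B$. Suppose $f$ and $g$ are non-constant. If a level set of $f$ were infinite, it would have an accumulation point in the compact circle, and $f$, being real-analytic on a connected set, would be constant. So the level sets are finite and the image of the uniform measure under $f$ is atomless; likewise for $g$. The spectral measures of $f(U)$ and $g(V)$ converge to these images by Section 1, and Theorem 2 applies with $A=f(U)$, $C=g(V)$. Conversely, if $f$ is constant and $n\ge2$, any nonzero traceless self-adjoint $B$ commuting with $g(V)$ has $[J_{f,g},B]=0$ and violates every such inequality. If $g$ is constant, use $B$ commuting with $f(U)$. $\square$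

## 11. Atoms, non-self-adjoint $B$, and the lower bound $2$

*Atoms.* The hypothesis "atomless" in Theorem 2 cannot simply be dropped. First, for arbitrary $\mu,\nu$ in the setting of Theorem 2, the gap fails if $\mu(\{\sigma\})+\nu(\{t\})>1$ for some $\sigma,t$. By (a), for every $\varepsilon>0$, w.h.p. the spectral subspaces of $A$ for $(\sigma-\varepsilon,\sigma+\varepsilon)$ and of $C$ for $(t-\varepsilon,t+\varepsilon)$ have dimensions summing to more than $n$. They share a unit vector, and the argument of Section 6 applies word for word.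

Second, the gap fails whenever $A,C$ are both projections and $n\ge3$. If $A\ne0$, take a unit eigenvector $v\in\operatorname{ran}A$ of $ACA$, say $ACAv=\lambda v$, and $E=\operatorname{span}\{v,Cv\}$. Then $Av=v$, $A(Cv)=ACAv=\lambda v$ and $C(Cv)=Cv$, so $E$ is invariant under $A$ and $C$. Both are self-adjoint, so the projection $P_E$ commutes with both. As $1\le\dim E\le2<n$, the matrix $B=P_E-\frac{\dim E}n1$ is nonzero, traceless, and commutes with $A$ and $C$. If $A=0$, take any nonzero traceless self-adjoint $B$ commuting with $C$.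

*Self-adjointness of $B$.* In Theorem 1 it is essential. The matrix $B=J-\frac{\operatorname{Tr}J}n1$ is traceless and commutes with $J$. It is w.h.p. nonzero: if $J=\frac12(A+iC)$ were scalar, its real part $\frac12A$ would be scalar, whereas w.h.p. $A$ has eigenvalues both above $\frac12$ and below $-\frac12$, by (a) and the arcsine law.

*A lower bound on the constant.* In Theorem 1 no $\gamma'<2$ works: for each such $\gamma'$ the inequality fails w.h.p. To see this, test with $B=A-\frac{\operatorname{Tr}A}n1$, where $A=\operatorname{Re}U$. It commutes with $A$, so by (3) $\|[J,B]\|_2=\frac12\|[C,B]\|_2$. Write $C=WYW^*$ with $Y$ diagonal and $W$ Haar, independent of $(A,Y)$; this is allowed because $C$ is independent of $A$ and has a conjugation-invariant law.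

We first compute the mean over $W$. By (SW), $\mathbb E_W(C\otimes C)=a1+bF_0$, and as in Step 1 of Section 8, $an^2+bn=(\operatorname{Tr}Y)^2$ and $an+bn^2=\operatorname{Tr}Y^2$. Subtracting $\frac1n$ times the second equation from the first,
$$a=\frac{(\operatorname{Tr}Y)^2-\frac1n\operatorname{Tr}Y^2}{n^2-1}.$$
Next, $\|[C,B]\|_2^2=-\operatorname{Tr}([C,B]^2)=2\operatorname{Tr}(C^2B^2)-2\operatorname{Tr}(CBCB)$. Here $\mathbb E_WC^2=\frac1n\operatorname{Tr}Y^2\cdot1$. The functional $X\otimes Z\mapsto\operatorname{Tr}(XBZB)$ sends $1$ to $\|B\|_2^2$ and $F_0$ to $\sum_{i,j}\operatorname{Tr}(e_{ij}Be_{ji}B)=(\operatorname{Tr}B)^2=0$. Hence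
$$\mathbb E_W\|[C,B]\|_2^2=\left(\tfrac2n\operatorname{Tr}Y^2-2a\right)\|B\|_2^2 .$$
For the arcsine law the mean is $0$ and the second moment is $\frac12$. So $\frac1n\operatorname{Tr}Y\to0$ and $\frac1n\operatorname{Tr}Y^2\to\frac12$ in probability; hence $a\to0$, and the bracket tends to $1$ in probability. In the same way $\frac1n\|B\|_2^2=\frac1n\operatorname{Tr}A^2-(\frac1n\operatorname{Tr}A)^2\to\frac12$ in probability, so $\|B\|_2\to\infty$ in probability.

Now concentration. Condition on $(A,Y)$ with $B\ne0$ and let $f(W)=\|[C,B]\|_2/\|B\|_2$. Replacing $W$ by $\hat W$ changes $C$ by at most $2\|Y\|\|W-\hat W\|_2\le2\|W-\hat W\|_2$ in $\|\cdot\|_2$. Hence $f$ is Lipschitz with constant $\Lambda=4\|B\|/\|B\|_2\le8/\|B\|_2$, as $\|B\|\le2$. By (Conc), its conditional variance is at most $\int_0^\infty2t\cdot2e^{-c_0nt^2/\Lambda^2}\,dt=2\Lambda^2/(c_0n)$, which tends to $0$ in probability. The conditional mean of $f^2$ tends to $1$ in probability, so the conditional mean of $f\ge0$ does too, and $f\to1$ in probability. Therefore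
$$\frac{\|B\|_2}{\|[J,B]\|_2}=\frac2f\to2\quad\text{in probability.}$$
Together with Theorem 1, the optimal asymptotic constant lies in $[\,2,\ 8\sqrt2(2+\sqrt3)\,]$. Its exact value is not determined here.
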